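
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Non-frozen $(\Delta+1)$-colorings are at linear distance,\\ uniformly in $\Delta$}


\begin{abstract}
Let $G$ be a connected graph on $n$ vertices with maximum degree $\Delta\ge 3$. A recoloring step changes the color of one vertex of a proper coloring and keeps the coloring proper; a coloring is frozen if no step is possible. We prove that any two non-frozen $(\Delta+1)$-colorings of $G$ are joined by at most $Cn$ recoloring steps, where $C$ is an absolute constant. This answers a question of Bousquet, Feuilloley, Heinrich and Rabie in the affirmative. The main tool is a theorem on list colorings. If every vertex $v$ has at least $\deg(v)+1$ colors in its list, and every vertex is within distance $d$ of a vertex $t$ with at least $\deg(t)+2$ colors in its list, then any two proper list colorings of a graph on $N$ vertices are joined by at most $(9d+10)N$ steps. This is sharp up to the constant.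
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite and simple. A \emph{$k$-coloring} of a graph $G$ assigns to each vertex a color from $[k]=\{1,\dots,k\}$ so that adjacent vertices get different colors. A \emph{recoloring step} changes the color of exactly one vertex, and the coloring must be proper afterwards. The \emph{recoloring graph} has the $k$-colorings of $G$ as its vertices, and two of them are adjacent if they differ by one step. A vertex is \emph{frozen} in a $k$-coloring if all the $k-1$ colors other than its own appear on its neighbors, and a coloring is \emph{frozen} if all its vertices are frozen, so that no step is possible. How many steps are needed to go from one $k$-coloring to another?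

Let $n$ be the number of vertices of $G$ and $\Delta$ its maximum degree. If $k\ge\Delta+2$, no vertex is ever frozen, and an averaging argument (Proposition~\ref{prop:surplus}) shows that $2n$ steps always suffice. The first interesting number of colors is $k=\Delta+1$. Now a vertex of degree $\Delta$ is frozen as soon as its neighbors have pairwise distinct colors, and large parts of the graph may be unable to move. A frozen coloring is an isolated point of the recoloring graph, so we must exclude it. Feghali, Johnson and Paulusma \cite{FJP} proved that this is the only obstruction: if $G$ is connected and $\Delta\ge3$, any two non-frozen $(\Delta+1)$-colorings are joined by a sequence of steps, in fact by $O(n^2)$ steps. It is also known that $O(\Delta^{c\Delta}n)$ steps suffice, for an absolute constant $c$. In the other direction, at least $n$ steps are needed when the two colorings differ at every vertex.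

Bousquet, Feuilloley, Heinrich and Rabie \cite{BFHR} asked whether $O(n)$ steps suffice with a constant that does not depend on $\Delta$. There are two reasons to hesitate. First, for $\Delta=2$ the linear bound fails: on paths, $3$-colorings can require about $n^2/4$ steps, because in the middle of the path nothing moves until a change has traveled there from an end (Section~\ref{sec:sharp}). For $\Delta\ge3$ too, the non-frozen vertices may all be far from most of the graph. Second, to give a vertex its final color $c$ one must first remove $c$ from its neighborhood, where it may occur many times, and this threatens to cost a factor that grows with $\Delta$.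

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for every connected graph $G$ on $n$ vertices with maximum degree $\Delta\ge 3$, any two non-frozen $(\Delta+1)$-colorings of $G$ are joined by at most $Cn$ recoloring steps. Moreover, $8100\,n$ steps suffice in each of the following cases:
\begin{enumerate}
\item[(a)] $G$ is not regular;
\item[(b)] $G$ is regular of diameter at least $17$;
\item[(c)] $G$ is regular and $\Delta\ge 24$.
\end{enumerate}
\end{theorem}

Cases (a)--(c) are proved here from first principles. The remaining graphs are regular with $\Delta\le23$ and diameter at most $16$, so there are finitely many of them, and for these we use the connectivity result of \cite{FJP} just quoted. Only its qualitative part is needed.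

The main tool deals with lists. For a graph $H$ in which every vertex $v$ has a list $L(v)$ of allowed colors, an \emph{$L$-coloring} is an assignment of a color in $L(v)$ to each $v$; recoloring steps go through proper $L$-colorings.

\begin{theorem}\label{thm:list}
Let $H$ be a graph with lists $L(v)$ such that $|L(v)|\ge\deg(v)+1$ for all $v$. Let $T\subseteq V(H)$ satisfy $|L(t)|\ge\deg(t)+2$ for $t\in T$, and suppose every vertex is at distance at most $d$ from $T$. Then any two proper $L$-colorings are joined by at most $(9d+10)|V(H)|$ recoloring steps through proper $L$-colorings. For every $d\ge0$ there are arbitrarily large examples needing at least $\frac{d+1}{2}|V(H)|$ steps.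
\end{theorem}

Vertices of $T$ are never frozen; they are sources of movement. The bound depends on the distance to the nearest source and not on the degrees.

\subsection{Strategy}

The proof of Theorem~\ref{thm:list} recolors many vertices with the same target color at once. The color is chosen by averaging, so that the number of places from which it has to be removed is at most proportional to the number of vertices that receive it. This removes the dependence on $\Delta$.

To apply the theorem to $(\Delta+1)$-colorings we need sources. A vertex of degree less than $\Delta$ is one. In a regular graph there are none, but we can make some: if $s$ has two neighbors $u,w$ of the same color, and we promise not to recolor $u$ and $w$ for a while, then in the rest of the graph $s$ has one color to spare. We plant such pairs at bounded distance from every vertex, at constant cost each. Since $u$ and $w$ must eventually be recolored too, we choose two possible pairs at each place, hold one fixed while the other gets its final color, and then exchange their roles. Sections~\ref{sec:hold} and~\ref{sec:stations} carry this out for any graph that has suitable places (``stations''). Sections~\ref{sec:geo} and~\ref{sec:large}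 find stations in cases (a), (b) and (c). Section~\ref{sec:end} finishes the proof and discusses its limits.

\section{Frozen vertices and shifts}\label{sec:shift}

Let $H$ be a graph with lists satisfying $|L(v)|\ge\deg(v)+1$, and let $\gamma$ be a proper $L$-coloring. A color is \emph{free} for $v$ if it lies in $L(v)$, differs from $\gamma(v)$, and is on no neighbor of $v$. The vertex $v$ is \emph{frozen} if it has no free color. This agrees with the definition above when all lists are $[k]$. If $v$ is frozen, the at least $\deg(v)$ colors of $L(v)\setminus\{\gamma(v)\}$ all appear on its $\deg(v)$ neighbors. Hence $|L(v)|=\deg(v)+1$, and the neighbors of $v$ carry each color of $L(v)\setminus\{\gamma(v)\}$ exactly once and no other color. In particular, a vertex with $|L(v)|\ge\deg(v)+2$ is never frozen. Recoloring sequences can be reversed.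

How does a frozen vertex get moved? If it has a non-frozen neighbor $p_1$, recolor $p_1$; the old color of $p_1$, which was on no other neighbor of the frozen vertex, becomes available. The same can be done along a path.

\begin{lemma}[Shift]\label{lem:shift}
Let $p_0p_1\dots p_j$ be an induced path with $p_0,\dots,p_{j-1}$ frozen and $p_j$ not frozen, and let $c_i=\gamma(p_i)$. The following $j+1$ moves are valid recoloring steps: recolor $p_j$ with a free color, and then for $i=j-1,\dots,0$ recolor $p_i$ with $c_{i+1}$.
\end{lemma}

\begin{proof}
Since $p_i$ is frozen in $\gamma$ for $i<j$, we have $c_{i+1}\in L(p_i)$ and $c_{i+1}\ne c_i$, and $p_{i+1}$ is the only neighbor of $p_i$ of color $c_{i+1}$ in $\gamma$. When we come to $p_i$, only $p_{i+1},\dots,p_j$ have changed. Among these only $p_{i+1}$ is adjacent to $p_i$, because the path is induced, and it no longer has color $c_{i+1}$. So $c_{i+1}$ is free for $p_i$ at this moment.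
\end{proof}

\begin{corollary}\label{cor:move}
Let $G$ be connected with maximum degree $\Delta$, let $\gamma$ be a non-frozen $(\Delta+1)$-coloring, and let $s\in V(G)$. In at most $n-1$ steps one reaches a coloring in which $s$ is not frozen.
\end{corollary}

\begin{proof}
Take a shortest path $s=p_0,\dots,p_j$ from $s$ to a nearest non-frozen vertex. It is induced and $j\le n-1$. Perform the first $j$ moves of Lemma~\ref{lem:shift}, that is, all except the move of $s$. The last move, which is still valid, shows that $s$ is not frozen.
\end{proof}

\section{Lists with sources: proof of Theorem~\ref{thm:list}}\label{sec:list}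

\subsection{Surplus everywhere}

Let $H$ and $L$ be as in Section~\ref{sec:shift}, and let $\alpha,\beta$ be proper $L$-colorings of $H$; we want to go from $\alpha$ to $\beta$. We finish vertices in batches, and the following remark lets us forget finished vertices.

\medskip\noindent\textbf{Removing finished vertices.} Suppose the current proper $L$-coloring $\gamma$ agrees with $\beta$ outside $R\subseteq V(H)$. Put
\[
H'=H[R],\qquad L'(v)=L(v)\setminus\beta(N(v)\setminus R)\quad(v\in R).
\]
Each neighbor outside $R$ removes at most one color from the list, so $|L'(v)|-\deg_{H'}(v)\ge|L(v)|-\deg_H(v)$: the surplus does not decrease. Both $\gamma|_R$ and $\beta|_R$ are proper $L'$-colorings of $H'$, and every $L'$-recoloring step in $H'$ is a valid step in $H$.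

\begin{proposition}\label{prop:surplus}
If $|L(v)|\ge\deg(v)+2$ for all $v\in V(H)$, then any two proper $L$-colorings are joined by at most $2|V(H)|$ steps. In particular, any two $k$-colorings of a graph on $n$ vertices with maximum degree $\Delta$ are joined by at most $2n$ steps if $k\ge\Delta+2$.
\end{proposition}

\begin{proof}
Start with $R=V(H)$. While $R\ne\emptyset$, let $B_c=\{v\in R:\beta(v)=c\}$, and let $m_c$ be the number of vertices of $R$ with current color $c$. Since $\sum_c m_c=|R|=\sum_c|B_c|$, there is a color $c$ with $B_c\neq\emptyset$ and $m_c\le|B_c|$. Move each of the $m_c$ vertices of color $c$, one after another, to a color free in $(H',L')$; it exists by the surplus, and it is not $c$. Now no vertex of $R$ has color $c$. Since $B_c$ is independent and $c\in L'(v)$ for $v\in B_c$, we may recolor all of $B_c$ with $c$. Remove $B_c$ from $R$. The round costs at most $2|B_c|$ steps.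
\end{proof}

\subsection{One layer of vertices without surplus}\label{sec:one}

Before the general proof, consider $d=1$, the smallest case with frozen vertices. Vertices of $T$ have depth $0$, the others have depth $1$, and each vertex of depth $1$ has a chosen neighbor in $T$, its \emph{parent}. Two new difficulties appear.

\emph{Removing a color from a vertex.} A vertex of $T$ of color $c$ loses it in one step. A vertex $x\notin T$ of color $c$ may be frozen. Then we shift: the parent takes a free color and $x$ takes the old color of the parent. But the free color of the parent may be $c$. So removing $c$ from $x$ may produce one new occurrence of $c$, which is closer to $T$. This suggests weights: weight $2$ for depth $1$ and weight $1$ for depth $0$. Each shift costs at most two steps and lowers the total weight of the vertices of color $c$ by at least $1$.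

\emph{Keeping the sources.} A vertex may be removed from $R$ only if it is no longer needed as a parent. Let $n_0,n_1$ be the numbers of vertices of $R$ of depth $0$ and $1$. The total weight is $n_0+2n_1$. If $n_1\ge1$ and $n_0\le7n_1$, the candidates for removal are the $n_1$ vertices of depth $1$, and $n_0+2n_1\le9n_1$. If $n_0>7n_1$, the candidates are the vertices of depth $0$ that are not parents; there are at least $n_0-n_1$ of them, and $n_0+2n_1\le9(n_0-n_1)$. In either case the total weight is at most nine times the number of candidates. So some color $c$ is the $\beta$-color of $b\ge1$ candidates and the vertices of $R$ of current color $c$ have total weight at most $9b$. At most $9b$ shifts, or $18b$ steps, remove $c$ from $R$, and then $b$ steps finish $b$ vertices. The total is at most $19|V(H)|$ steps.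

With more layers, a shift from $x$ may place $c$ on many ancestors of $x$. The additional observation is that we only need to clear the candidates and their neighbors. If all candidates have the same depth, these lie in three consecutive layers.

\subsection{The upper bound in general}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:list}]
Let the \emph{depth} of $v$ be $\delta(v)=\operatorname{dist}_H(v,T)\le d$. For each $v\notin T$ fix a \emph{parent}, a neighbor of depth $\delta(v)-1$. Depths of adjacent vertices differ by at most $1$, so the \emph{ancestor path} $v=p_0,p_1,\dots,p_{\delta(v)}\in T$, in which each vertex is followed by its parent, is induced.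

We maintain a set $R$ that is closed under taking parents, initially $R=V(H)$, and a proper $L$-coloring $\gamma$ agreeing with $\beta$ outside $R$, initially $\gamma=\alpha$; let $H',L'$ be as above. Then $|L'(v)|\ge\deg_{H'}(v)+1$, with $+2$ for $v\in T\cap R$, and ancestor paths of vertices of $R$ stay in $R$. While $R\neq\emptyset$ we perform a \emph{round} that removes $b\ge1$ vertices from $R$ and uses at most $(9d+10)b$ steps. This proves the bound.

\smallskip\noindent\emph{Choice of a layer.} Let $n_i$ be the number of vertices of $R$ of depth $i$, with $n_{-1}=0$, and let $D$ be the maximum depth in $R$. Then $n_i\ge1$ for $0\le i\le D$ and $n_{D+1}=0$. A \emph{leaf} is a vertex of $R$ that is not the parent of a vertex of $R$. At most $n_{i+1}$ vertices of depth $i$ are parents, so the number $\ell_i$ of leaves of depth $i$ is at least $n_i-n_{i+1}$. We claim that some $i\in\{0,\dots,D\}$ satisfies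
\begin{equation}\label{eq:layer}
n_{i-1}+2n_i+3n_{i+1}\le9\ell_i .
\end{equation}
Otherwise $n_{i-1}+2n_i+3n_{i+1}>9n_i-9n_{i+1}$, that is, $n_{i-1}>7n_i-12n_{i+1}$, for all $i\in\{0,\dots,D\}$. We have $n_D\ge3n_{D+1}=0$, and $n_i\ge3n_{i+1}$ implies $n_{i-1}>7n_i-4n_i=3n_i$. Downward induction gives $0=n_{-1}>3n_0>0$, a contradiction. Fix $i$ with \eqref{eq:layer}. Since $n_i\ge1$, also $\ell_i\ge1$.

\smallskip\noindent\emph{Choice of a color.} The \emph{window} is the set of vertices of $R$ of depth $i-1$, $i$ or $i+1$. A window vertex of depth $e$ has weight $e-i+2\in\{1,2,3\}$. For a color $c$ let $\omega(c)$ be the total weight of the window vertices of current color $c$, and let $B_c$ be the set of leaves $v$ of depth $i$ with $\beta(v)=c$. By \eqref{eq:layer}, $\sum_c\omega(c)\le9\sum_c|B_c|$, and $\sum_c|B_c|=\ell_i\ge1$. So there is a color $c$ with $b:=|B_c|\ge1$ and $\omega(c)\le9b$.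

\smallskip\noindent\emph{Clearing the window.} While some window vertex $x$, say of depth $e$, has color $c$, let $p_j$ be the first vertex on the ancestor path of $x=p_0$ that is not frozen in $(H',L')$. It exists because the path ends in $T\cap R$. Apply Lemma~\ref{lem:shift} to $p_0\dots p_j$; this costs at most $d+1$ steps. Only $x$ and ancestors of $x$ change. The new color of $x$ is not $c$: it is a free color if $j=0$, and otherwise the old color of its neighbor $p_1$. At most two proper ancestors of $x$ lie in the window, and if there are two, they are adjacent. So after the shift at most one of them has color $c$, and its weight is at most $e-i+1$. Since $x$ had weight $e-i+2$, the number $\omega(c)$ drops by at least $1$. After at most $9b$ shifts no window vertex has color $c$.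

\smallskip\noindent\emph{Finishing.} The vertices of $B_c$ and all their $H'$-neighbors lie in the window, $B_c$ is independent, and $c\in L'(v)$ for $v\in B_c$. Recolor every vertex of $B_c$ with $c$ ($b$ steps), and remove $B_c$ from $R$. Since $B_c$ consists of leaves, $R$ remains closed under parents. The round costs at most $9b(d+1)+b=(9d+10)b$ steps.
\end{proof}

\subsection{Sharpness, and the quadratic behavior of paths}\label{sec:sharp}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:list}]
Let $P$ be the path $1,2,\dots,N$ with $N=2d+2$, let all lists be $\mathbb Z_3$, and let $T=\{1,N\}$. The hypotheses of the theorem hold. Every proper coloring lifts to a height function $h:\{1,\dots,N\}\to\mathbb Z$ with $|h(i+1)-h(i)|=1$ and $h(i)$ congruent modulo $3$ to the color of $i$; the lift is unique up to adding a multiple of $3$.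

If an inner vertex $i$ has a free color, its two neighbors have the same color. Their heights differ by $0$ or $2$ and are congruent modulo $3$, so $h(i-1)=h(i+1)$. The only free color of $i$ corresponds to the height $2h(i+1)-h(i)=h(i)\pm2$. For an end vertex with its only neighbor the same reflection describes the step. So each step changes the lift at one vertex, by $2$.

Consider $\alpha(i)=i$ with lift $i$, and $\beta(i)=-i$, whose lifts are $K-i$ with $K\in3\mathbb Z$. To go from $\alpha$ to $\beta$ one needs, for some such $K$, at least
\[
\sum_{i=1}^N\frac{|K-2i|}2=\sum_{i=1}^N\Bigl|\frac K2-i\Bigr|\ \ge\ \sum_{i\le N/2}(N+1-2i)=\frac{N^2}4=\frac{d+1}2\,N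
\]
steps, where we paired $i$ with $N+1-i$ and used the triangle inequality. Disjoint unions of copies of $P$ give arbitrarily large examples.
\end{proof}

For $N=4$ the bound $N^2/4$ is attained. With $K=6$, the heights go
\[
(1,2,3,4)\to(3,2,3,4)\to(3,4,3,4)\to(5,4,3,4)\to(5,4,3,2).
\]
The inner vertices are frozen at first, and the first two steps are the shift of Lemma~\ref{lem:shift} along the path $p_0p_1$ with $p_0=2$ and $p_1=1$.

\section{Holding part of the coloring fixed}\label{sec:hold}

From now on $G$ is connected with maximum degree $\Delta\ge3$, and \emph{coloring} means proper $(\Delta+1)$-coloring. Every proper partial coloring extends to a coloring, greedily: each vertex has at most $\Delta$ neighbors. A vertex is \emph{low} if its degree is less than $\Delta$.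

\begin{definition}
Given a coloring and $F\subseteq V(G)$, a vertex $\tau\notin F$ is \emph{secured by $F$} if $\tau$ is low or has two neighbors in $F$ of the same color.
\end{definition}

Secured vertices become sources when $F$ is held fixed. Let $f(d)=9d+10$.

\begin{lemma}\label{lem:fixed}
Let $\gamma,\gamma'$ be colorings agreeing outside $W\subseteq V(G)$. Let $T\subseteq W$ be a set of vertices secured by $V(G)\setminus W$ in $\gamma$ such that every vertex of $W$ is within distance $d$ of $T$ in $G[W]$. Then $\gamma'$ is reached from $\gamma$ in at most $f(d)|W|$ steps, recoloring only vertices of $W$.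
\end{lemma}

\begin{proof}
Put $L(v)=[\Delta+1]\setminus\gamma(N(v)\setminus W)$ for $v\in W$. Then $\gamma|_W$ and $\gamma'|_W$ are proper $L$-colorings of $G[W]$. The vertex $v$ has $\deg_G(v)-\deg_{G[W]}(v)$ neighbors outside $W$, so $|L(v)|\ge\Delta+1-\deg_G(v)+\deg_{G[W]}(v)\ge\deg_{G[W]}(v)+1$. If $v\in T$, one of these two inequalities gains $1$: either $\deg_G(v)\le\Delta-1$, or two outside neighbors exclude the same color. Apply Theorem~\ref{thm:list} to $G[W]$.
\end{proof}

\begin{definition}
A \emph{gadget} is a triple $g=(s;u,w)$ where $u\ne w$ are non-adjacent neighbors of $s$. Its \emph{center} is $s$ and its \emph{pair} is $P(g)=\{u,w\}$. It is \emph{active} in a coloring if $u$ and $w$ have the same color.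
\end{definition}

If $g$ is active, its center is secured by any $F\supseteq P(g)$ not containing the center. The next lemma says that one secured vertex can be used to activate a gadget nearby, at a cost that does not depend on $\Delta$. Let
\[
\phi(\lambda)=f(\lambda+2)\,(\lambda+5)=(9\lambda+28)(\lambda+5).
\]

\begin{lemma}[Activation]\label{lem:act}
Let a coloring $\gamma$ be given, let $F\subseteq V(G)$, and let $\tau\notin F$ be secured by $F$. Let $(s;u,w)$ be a gadget with $s,u,w\notin F$ and $\operatorname{dist}_{G-F}(\tau,s)\le\lambda$. Let $X$ be a set of at most two colors that contains all colors of the vertices in $(N(u)\cup N(w))\cap F$. Then in at most $\phi(\lambda)$ steps, not recoloring any vertex of $F$, we reach a coloring in which $u$ and $w$ have the same color $c\notin X$.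
\end{lemma}

\begin{proof}
To color $u$ and $w$ with $c$ we must remove $c$ from $N(u)\cup N(w)$, so we choose a color that is rare there. Since $s$ is a common neighbor, $|N(u)\cup N(w)|\le2\Delta-1<3(\Delta-1)$; this uses $\Delta\ge3$. There are at least $\Delta-1$ colors outside $X$, so some $c\notin X$ appears on a set $Z$ of at most two vertices of $N(u)\cup N(w)$. As $c\notin X$, we have $Z\cap F=\emptyset$.

Let $W$ consist of a shortest path from $\tau$ to $s$ in $G-F$ together with $u$, $w$ and $Z$. Then $W\cap F=\emptyset$ and $|W|\le\lambda+5$. In $G[W]$, the path is within distance $\lambda$ of $\tau$, the vertices $u,w$ within $\lambda+1$, and $Z$ within $\lambda+2$. The partial coloring equal to $\gamma$ off $W$ and to $c$ on $u,w$ is proper, because $u\not\sim w$ and all neighbors of $u$ or $w$ of color $c$ are in $W$. Extend it to a coloring $\gamma'$, and apply Lemma~\ref{lem:fixed} with $T=\{\tau\}$; since $F\subseteq V(G)\setminus W$, the vertex $\tau$ is secured by $V(G)\setminus W$.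
\end{proof}

We shall need
\[
\begin{gathered}
\phi(0)=140,\quad \phi(1)=222,\quad \phi(2)=322,\quad \phi(7)=1092,\\
\phi(8)=1300,\quad \phi(12)=2312,\quad \phi(37)=15162 .
\end{gathered}
\]

\section{Stations}\label{sec:stations}

\subsection{Why two gadgets}

A source made by holding the pair of a gadget fixed has an obvious defect: the pair itself has to be recolored at the end. The remedy is to use two gadgets alternately. The octahedron shows how.

\begin{example}\label{ex:octa}
Let $G=K_{2,2,2}$ with parts $\{x_1,x_2\}$, $\{y_1,y_2\}$, $\{z_1,z_2\}$, so $\Delta=4$, and there are five colors. We write a coloring as $(x_1x_2\,|\,y_1y_2\,|\,z_1z_2)$. Let us go from $(11\,|\,23\,|\,45)$ to $(23\,|\,11\,|\,45)$. In the first coloring $g'=(z_1;x_1,x_2)$ is active, and in the second $g=(z_1;y_1,y_2)$ is active. We would like to hold $x_1,x_2$ fixed while $y_1,y_2$ get their final color, and then hold $y_1,y_2$ fixed while the rest is finished. This is impossible at once, because the held color $1$ is the final color of $y_1,y_2$ and these are adjacent to $x_1,x_2$. So we first change the held color. Hold $x_1,x_2$ and activate $g$ with another color; then hold $y_1,y_2$ and activate $g'$ with a color different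 from $1$:
\[
(11|23|45)\to(11|22|45)\to(31|22|45)\to(33|22|45).
\]
Now hold $x_1,x_2$ with color $3$ and give $y_1,y_2$ their final color; then hold $y_1,y_2$ and finish:
\[
(33|22|45)\to(33|12|45)\to(33|11|45)\to(23|11|45).
\]
\end{example}

In general, suppose that every vertex is within bounded distance of the centers of two such gadgets $g,g'$, that the pairs are disjoint and contain neither center, that $g'$ is active in $\alpha$ with color $a'$, and that $g$ is active in $\beta$ with color $b\ne a'$. Holding $P(g')$, go from $\alpha$ to some coloring that agrees with $\beta$ on $P(g)$. Then, holding $P(g)$, go to $\beta$. If distances to the centers remain bounded when either pair is deleted, Lemma~\ref{lem:fixed} does both in $O(n)$ steps. For large graphs we need many such places, far enough apart not to interfere with each other.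

\subsection{The reduction}

\begin{definition}\label{def:station}
A \emph{station} is one of the following.
\begin{itemize}
\item \emph{Trivial}: a low vertex $v$, with \emph{core} $Z=\{v\}$.
\item \emph{Non-trivial}: two gadgets $g=(t;x,y)$ and $g'=(t';x',y')$ with $P(g)\cap P(g')=\emptyset$ and $t,t'\notin P(g)\cup P(g')$, together with a \emph{core} $Z\supseteq\{t,x,y,t',x',y'\}$ such that every vertex of $Z\setminus P(g)$ is within distance $8$ of $t$ in $G[Z\setminus P(g)]$, and every vertex of $Z\setminus P(g')$ is within distance $8$ of $t'$ in $G[Z\setminus P(g')]$.
\end{itemize}
\end{definition}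

The centers $t,t'$ may coincide; in any case $|Z|\ge5$ for a non-trivial station. The distance conditions say that holding one pair does not cut the core apart. We write $B(v,r)$ for the set of vertices at distance at most $r$ from $v$.

\begin{proposition}\label{prop:stations}
Suppose that
\begin{itemize}
\item[(S1)] for every vertex $v$ there is a station whose core lies in $B(v,9)$;
\item[(S2)] there is a station $\Sigma_0$ that is either trivial (put $\Lambda=0$), or non-trivial and such that from every non-frozen coloring one can reach, in at most $\Lambda$ steps, a coloring in which one of the two gadgets of $\Sigma_0$ is active.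
\end{itemize}
Then any two non-frozen colorings $\alpha,\beta$ are joined by at most $2\Lambda+7718\,n$ steps.
\end{proposition}

Condition (S2) starts the process, and it is the only place where the colorings must be non-frozen; (S1) lets it spread. From $\alpha$ and from $\beta$ we spread active gadgets over the whole graph (Step 1), we adjust their colors (Step 2), and then we proceed as in Example~\ref{ex:octa}, at all stations simultaneously (Step 3).

\begin{proof}
Take a maximal family $\mathcal S\ni\Sigma_0$ of stations whose cores are pairwise at distance at least $2$, that is, disjoint with no edges between them. Let $U$ be the union of the cores. For every $v$, the station given by (S1) belongs to $\mathcal S$ or has a core within distance $1$ of a core of a station in $\mathcal S$. So every vertex is within distance $10$ of $U$. Index the non-trivial stations of $\mathcal S$ by $i$, with gadgets $g_i=(t_i;x_i,y_i)$, $g_i'=(t_i';x_i',y_i')$ and core $Z_i$. Their number $M$ is at most $n/5$.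

\medskip\noindent\textbf{Locking and switching.} During Steps 1 and 2, some non-trivial stations have one \emph{locked} gadget, which is active. Let $F$ be the union of the pairs of the locked gadgets; as long as a gadget is locked, its pair is not recolored. A station is \emph{live} if it is trivial or has a locked gadget.

A \emph{switch} at a live non-trivial station $i$ exchanges the locked gadget for the other one. Say $g_i$ is locked with color $a$; the other case is the same with the roles of $g_i,g_i'$ exchanged. We apply Lemma~\ref{lem:act} with $\tau=t_i$, the gadget $g_i'$, $\lambda=8$, and a set $X\ni a$ that may contain one further color of our choice. Let us check the hypotheses. Since the cores are disjoint, $F\cap Z_i=P(g_i)$. So $t_i,t_i',x_i',y_i'\notin F$, the vertex $t_i$ is secured by $F$, and $t_i'$ is within distance $8$ of $t_i$ in $G[Z_i\setminus P(g_i)]\subseteq G-F$. Since distinct cores are not adjacent, $F\cap(N(x_i')\cup N(y_i'))\subseteq P(g_i)$, so $X$ contains all the colors it must contain. After the application, lock $g_i'$ instead of $g_i$. The cost is at most $\phi(8)$, and all other locked gadgets stay active with the same colors.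

\medskip\noindent\textbf{Step 1: from any non-frozen coloring, make all $g_i$ active.} By (S2), make $\Sigma_0$ live in at most $\Lambda$ steps, locking an active gadget of $\Sigma_0$ if it is non-trivial.

Suppose some station of $\mathcal S$ is not live. Assign each vertex to a station with nearest core. By connectivity some edge joins a vertex assigned to a live station to a vertex assigned to a non-live station $j$. So $Z_j$ is within distance $10+1+10=21$ of the union $U_{\mathrm{live}}$ of the live cores. Take a shortest path from $Z_j$ to $U_{\mathrm{live}}$, from $z\in Z_j$ to $e\in Z$, where $Z$ is a live core. Its vertices other than $e$ avoid $U_{\mathrm{live}}\supseteq F$.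

If $Z$ is the core of a trivial station, let $\tau=e$, a low vertex. Otherwise, if $e$ lies in the locked pair of its station, switch there, so that $e$ leaves $F$; then let $\tau$ be the center of the locked gadget. In all cases $\tau$ is secured by $F$, and $e\notin F$ with $\operatorname{dist}_{G-F}(\tau,e)\le8$, by the distance conditions in $Z$. On the other side, $Z_j\cap F=\emptyset$, and $\operatorname{dist}_{G[Z_j]}(z,t_j)\le8$: if $z\in P(g_j)$ this distance is $1$, and otherwise the distance condition applies. Hence $\operatorname{dist}_{G-F}(\tau,t_j)\le8+21+8=37$. Finally $F\cap(N(x_j)\cup N(y_j))=\emptyset$, because distinct cores are not adjacent. So Lemma~\ref{lem:act} with $\lambda=37$ and $X=\emptyset$ activates $g_j$, and we lock it. Repeat until all stations are live.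

Then switch at those stations whose locked gadget is $g_i'$. Each non-trivial station accounts for at most one activation, one switch just before it, and one switch at the end, so Step 1 costs at most $\Lambda+M(\phi(37)+2\phi(8))$.

Apply Step 1 to $\beta$ to get $\beta_1$, in which each $g_i$ is active, with color $b_i$ say. Apply it to $\alpha$ to get $\alpha_1$, in which each $g_i$ is active and locked, with color $a_i$ say.

\medskip\noindent\textbf{Step 2: avoid color conflicts.} From $\alpha_1$, switch at every $i$ with $X=\{a_i,b_i\}$. We get a coloring $\alpha_2$ in which each $g_i'$ is active with a color $a_i'\ne b_i$. The cost is at most $M\phi(8)$.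

\medskip\noindent\textbf{Step 3: from $\alpha_2$ to $\beta_1$.} Let $S=\bigcup_iP(g_i)$ and $S'=\bigcup_iP(g_i')$, which are disjoint subsets of $U$. We want to hold $S'$ while $S$ gets its final colors, and then hold $S$. In the second phase the remaining graph must stay connected to the centers $t_i$ without passing through $S$, but some vertices outside $U$ may reach $U$ only through $S$. These are finished in the first phase together with $S$. The set $Y$ to be finished first is defined as follows.

For each $v\notin U$ choose a parent, a neighbor closer to $U$, with this rule: if $v$ has a neighbor in $U\setminus S$, then its parent is such a neighbor. (All neighbors in $U$ are at distance $0$ from $U$, so the rule is consistent.) Following parents leads in at most $10$ steps to a root $e(v)\in U$; put $e(v)=v$ for $v\in U$. Let $Y=\{v:e(v)\in S\}$. Then $Y\cap U=S$, and both $Y$ and $V(G)\setminus Y$ are closed under taking parents. Let $T_0$ be the set of vertices of the trivial stations in $\mathcal S$.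

\smallskip\noindent\emph{Phase 1: hold $S'$ and finish $Y$.} Let
\[
W_1=(U\cup Y\cup N(Y))\setminus S',
\]
where $N(Y)$ is the set of vertices with a neighbor in $Y$. Since $Y\cap S'=\emptyset$, we have $Y\subseteq W_1$. We claim that the partial coloring equal to $\alpha_2$ on $V(G)\setminus W_1$ and to $\beta_1$ on $Y$ is proper. Let $yz$ be an edge with $y\in Y$ and $z\notin W_1$. Then $z\in N(Y)\setminus W_1$, so $z\in S'\subseteq U\setminus S$. If $y\notin U$, the rule gives $e(y)\in U\setminus S$, a contradiction to $y\in Y$. So $y\in Y\cap U=S$, and as distinct cores are not adjacent, $y$ and $z$ belong to the same station $i$. Their colors are $b_i\ne a_i'$. This proves the claim. Extend the partial coloring to a coloring $\gamma$.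

The set $T_1=T_0\cup\{t_i'\}_i$ lies in $W_1$ and is secured by $V(G)\setminus W_1\supseteq S'$ in $\alpha_2$. In $G[W_1]$, vertices of $U\setminus S'$ are within distance $8$ of $T_1$, by the distance conditions. Vertices of $Y$ reach $S\subseteq U\setminus S'$ within $Y$ in at most $10$ steps, so they are within $18$. The remaining vertices of $W_1$ have a neighbor in $Y$, so they are within $19$. As $\alpha_2$ and $\gamma$ agree outside $W_1$, Lemma~\ref{lem:fixed} takes $\alpha_2$ to $\gamma$ in at most $f(19)n=181n$ steps.

\smallskip\noindent\emph{Phase 2: hold $Y$ and finish the rest.} Let $W_2=V(G)\setminus Y$. The colorings $\gamma$ and $\beta_1$ agree on $Y$. The set $T_2=T_0\cup\{t_i\}_i\subseteq U\setminus S\subseteq W_2$ is secured by $Y\supseteq S$ in $\gamma$, since $P(g_i)$ has color $b_i$. Each $v\in W_2$ reaches $e(v)\in U\setminus S$ inside $W_2$ in at most $10$ steps, and then $T_2$ inside $G[U\setminus S]$ in at most $8$ steps. Lemma~\ref{lem:fixed} takes $\gamma$ to $\beta_1$ in at most $f(18)n=172n$ steps.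

\medskip Finally, reverse the sequence from $\beta$ to $\beta_1$. The total is at most
\[
2\Lambda+M\bigl(2\phi(37)+5\phi(8)\bigr)+353n\le2\Lambda+\frac n5(30324+6500)+353n\le2\Lambda+7718\,n. \qedhere
\]
\end{proof}

\section{Stations along geodesics: cases (a) and (b)}\label{sec:geo}

\subsection{Facing gadgets}

A \emph{geodesic} is a shortest path $p_0\dots p_m$, so that $\operatorname{dist}(p_a,p_b)=|a-b|$. The only neighbors of $p_i$ on it are $p_{i\pm1}$. An inner vertex of degree at least $3$ has a neighbor off the path, and this yields a gadget near it.

Suppose $3\le k<m$ and $\deg p_k\ge3$. Let $y$ be a neighbor of $p_k$ off the path, and let $i$ be least such that $y$ is adjacent to all of $p_i,\dots,p_k$. Since $\operatorname{dist}(p_{k-3},p_k)=3$, the vertex $y$ is not adjacent to $p_{k-3}$, so $i\in\{k-2,k-1,k\}$. By the choice of $i$, $y\not\sim p_{i-1}$. So $(p_i;p_{i-1},y)$ is a gadget, the \emph{forward gadget at $k$}. Symmetrically, if $0<k\le m-3$ and $\deg p_k\ge3$, there is a \emph{backward gadget at $k$}, namely $(p_{i'};p_{i'+1},y')$ with $y'$ off the path, $y'\sim p_k$, and $i'\in\{k,k+1,k+2\}$. The pair of a forward gadget consists of the path vertex just behind its center and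 an off-path vertex, and so leaves the path free in the forward direction.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0)--(9,0);
\draw (2.5,1)--(2,0);
\draw (2.5,1)--(3,0);
\draw (6.5,1)--(6,0);
\draw (6.5,1)--(7,0);
\foreach \i in {0,2,3,4,5,6,7,9}
  \node[circle,draw,fill=white,inner sep=1.8pt] at (\i,0) {};
\node[circle,draw,fill=black,inner sep=1.8pt] at (1,0) {};
\node[circle,draw,fill=black,inner sep=1.8pt] at (2.5,1) {};
\node[circle,draw,fill=gray!60,inner sep=1.8pt] at (8,0) {};
\node[circle,draw,fill=gray!60,inner sep=1.8pt] at (6.5,1) {};
\foreach \i in {0,...,9}
  \node[below] at (\i,-0.1) {$p_{\i}$};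
\node[above] at (2.5,1.05) {$y$};
\node[above] at (6.5,1.05) {$y'$};
\end{tikzpicture}
\caption{A station on a geodesic $p_0\dots p_9$; other edges at these vertices are not drawn. Here $y$ is adjacent to $p_3,p_2$ but not to $p_1$, so the forward gadget at $3$ has center $p_2$ and pair $\{p_1,y\}$ (black). Likewise $y'$ is adjacent to $p_6,p_7$ but not to $p_8$, so the backward gadget at $6$ has center $p_7$ and pair $\{p_8,y'\}$ (gray). Deleting either pair leaves the rest of the core $\{p_1,\dots,p_8,y,y'\}$ connected.}
\label{fig:facing}
\end{figure}

\begin{lemma}\label{lem:geo}
If $p_0\dots p_9$ is a geodesic with $\deg p_3,\deg p_6\ge3$, then the forward gadget $(p_i;p_{i-1},y)$ at $3$ and the backward gadget $(p_{i'};p_{i'+1},y')$ at $6$, with core $Z=\{p_{i-1},\dots,p_{i'+1},y,y'\}\subseteq B(p_0,9)$, form a station.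
\end{lemma}

\begin{proof}
(See Figure~\ref{fig:facing}.) We have $1\le i\le3$ and $6\le i'\le8$. As $\operatorname{dist}(p_3,p_6)=3$, the vertices $y$ and $y'$ differ, so the two pairs are disjoint, and neither contains $p_i$ or $p_{i'}$. The set $Z\setminus\{p_{i-1},y\}=\{p_i,\dots,p_{i'+1},y'\}$, where $y'\sim p_{i'}$, is within distance $i'+1-i\le8$ of $p_i$ inside this set. Likewise $Z\setminus\{p_{i'+1},y'\}=\{p_{i-1},\dots,p_{i'},y\}$, where $y\sim p_i$, is within distance $i'-i+1\le8$ of $p_{i'}$. Finally $y\in B(p_0,4)$ and $y'\in B(p_0,7)$.
\end{proof}

\subsection{Non-regular graphs: case (a)}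

If $G$ is not regular, there is a low vertex; take it as $\Sigma_0$, so $\Lambda=0$. For (S1), let $v$ be a vertex. If $B(v,8)$ contains a low vertex, that is a trivial station. Otherwise a shortest path from $v$ to a low vertex has length at least $9$, and its first ten vertices satisfy the hypotheses of Lemma~\ref{lem:geo}, since $p_3$ and $p_6$ lie in $B(v,8)$ and so have degree $\Delta\ge3$. Proposition~\ref{prop:stations} gives $7718\,n$ steps.

\subsection{Regular graphs of large diameter: case (b)}

Let $G$ be $\Delta$-regular with diameter at least $17$. The diameter is at most twice the eccentricity of any vertex, so every vertex has eccentricity at least $9$, and (S1) follows from Lemma~\ref{lem:geo}. The work is in (S2).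

Fix a geodesic $p_0\dots p_{14}$. Let $\Sigma_0$ be the station of Lemma~\ref{lem:geo} on $p_5\dots p_{14}$. Its second gadget is the backward gadget at $11$,
\[
g'=(p_{i'};p_{i'+1},y'),\qquad y'\sim p_{11},\quad i'\in\{11,12,13\}.
\]
Let
\[
g_0=(p_{i_0};p_{i_0-1},y_0),\qquad y_0\sim p_3,\quad i_0\in\{1,2,3\},
\]
be the forward gadget at $3$ on $p_0\dots p_{14}$. Both $y_0$ and $y'$ are off the whole path $p_0\dots p_{14}$. For $y_0$ this holds by definition. For $y'$ we know that it is off $p_5\dots p_{14}$, and it is none of $p_0,\dots,p_4$, because these are not adjacent to $p_{11}$.

By Corollary~\ref{cor:move} we can make $p_6$ non-frozen. Since every vertex has $\Delta$ neighbors and there are $\Delta$ colors other than its own, a vertex is non-frozen if and only if two of its neighbors have the same color. We would like to hold such a pair at $p_6$ fixed and use $p_6$ as a source, moving along the path to activate $g'$. The danger is that the only such pair is $\{p_5,p_7\}$, which blocks the path in both directions. The following argument deals with it.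

For a coloring and an index $0<j<14$, call $j$ \emph{good} if $p_j$ has two neighbors of the same color that form a pair other than $\{p_{j-1},p_{j+1}\}$. Call $j$ \emph{tight} if $p_j$ is non-frozen and $j$ is not good. If $j$ is tight, then $p_{j-1}$ and $p_{j+1}$ have the same color, and the other neighbors of $p_j$ have distinct colors different from it. So exactly $\Delta-1$ colors appear on $N(p_j)$, and $p_j$ has exactly one free color. When $i$ is tight, we write
\[
\mathsf A\ \text{for the color of } p_{i\pm1},\qquad \mathsf B\ \text{for the color of } p_i,\qquad \mathsf E\ \text{for the free color of } p_i.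
\]
These are distinct, and every color other than $\mathsf B,\mathsf E$ appears on $N(p_i)$, exactly once unless it is $\mathsf A$. We say that $(*_i)$ holds if
\[
(*_i)\qquad i\text{ is tight},\quad p_{i+1}\text{ is frozen},\quad\text{and } p_{i+2}\text{ has the free color }\mathsf E\text{ of }p_i .
\]

The idea is that recoloring $p_i$ usually creates a new pair of equal colors at $p_{i+1}$. Lemma~\ref{lem:A} shows that $(*_i)$ is the only obstacle, and Lemma~\ref{lem:B} removes it with the help of a neighbor of $p_i$ off the path.

\begin{lemma}\label{lem:A}
If $i\in\{6,7\}$ is tight, then after at most one step $i+1$ is good or $(*_i)$ holds.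
\end{lemma}

\begin{proof}
If $i+1$ is good or $(*_i)$ holds already, we are done. Otherwise $p_{i+1}$ is frozen or $i+1$ is tight.

Suppose $p_{i+1}$ is frozen. Then $p_{i+1}$, whose color is $\mathsf A$, has a unique neighbor $w$ of color $\mathsf E$. It is not $p_i$, which has color $\mathsf B$, and not $p_{i+2}$, since $(*_i)$ fails. Recolor $p_i$ with $\mathsf E$. Now the pair $\{p_i,w\}$ makes $i+1$ good.

Suppose $i+1$ is tight, with free color $\mathsf E'$. Then $p_{i+2}$ has the color $\mathsf B$ of $p_i$, and every color other than $\mathsf A,\mathsf E'$ appears on $N(p_{i+1})$. Recolor $p_i$ with $\mathsf E$. If $\mathsf E\ne\mathsf E'$, then $p_{i+1}$ has a neighbor $w$ of color $\mathsf E$ other than $p_i,p_{i+2}$, and the pair $\{p_i,w\}$ makes $i+1$ good. If $\mathsf E=\mathsf E'$, then $p_i$ now has color $\mathsf E$, $p_{i+2}$ has color $\mathsf B$, and the other neighbors of $p_{i+1}$ have distinct colors different from $\mathsf A,\mathsf B,\mathsf E$. So $p_{i+1}$ is frozen. The neighbors of $p_i$ have not changed color, so $i$ is still tight, and the free color of $p_i$ is now $\mathsf B$, the color of $p_{i+2}$. So $(*_i)$ holds.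
\end{proof}

\begin{lemma}\label{lem:B}
Let $i\in\{6,7\}$, assume $(*_i)$, and let $q$ be a neighbor of $p_i$ off the path. Unless $q$ is frozen and adjacent to $p_{i+1}$, after at most three steps $i$ or $i+1$ is good.
\end{lemma}

\begin{proof}
Let $\mathsf D$ be the color of $q$. As $i$ is tight, $\mathsf D\notin\{\mathsf A,\mathsf B,\mathsf E\}$, and $q$ is the only neighbor of $p_i$ of color $\mathsf D$. The vertex $p_{i+1}$ is frozen and has color $\mathsf A$, so it has a unique neighbor $w$ of color $\mathsf D$. We have $w\notin\{p_i,p_{i+2}\}$, since these have colors $\mathsf B$ and $\mathsf E$. If $q\not\sim p_{i+1}$, then $w\ne q$.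

\emph{The vertex $q$ is not frozen.} Recolor $q$ with a free color $\mathsf C$; then $\mathsf C\ne\mathsf D$, and $\mathsf C\ne\mathsf B$ because $p_i$ has color $\mathsf B$. If $\mathsf C\ne\mathsf E$, then $\mathsf C$ also appears on another neighbor of $p_i$, and this neighbor together with $q$ makes $i$ good. If $\mathsf C=\mathsf E$ and $q\sim p_{i+1}$, the pair $\{q,p_{i+2}\}$ makes $i+1$ good. If $\mathsf C=\mathsf E$ and $q\not\sim p_{i+1}$, then $\mathsf D$ has become free for $p_i$. Recolor $p_i$ with $\mathsf D$; as $w\ne q$ still has color $\mathsf D$, the pair $\{p_i,w\}$ makes $i+1$ good.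

\emph{The vertex $q$ is frozen and $q\not\sim p_{i+1}$.} Recolor $p_i$ with $\mathsf E$. Since $q$ was frozen, $p_i$ was its only neighbor of color $\mathsf B$, so we can recolor $q$ with $\mathsf B$. Now $\mathsf D$ is on no neighbor of $p_i$, and we recolor $p_i$ with $\mathsf D$. The pair $\{p_i,w\}$ makes $i+1$ good.
\end{proof}

\noindent\textbf{Reaching a good index.} Make $p_6$ non-frozen, in at most $n-1$ steps. If $6$ is not good, it is tight. By Lemma~\ref{lem:A}, after at most one step $7$ is good or $(*_6)$ holds. In the latter case let $q$ be a neighbor of $p_6$ off the path; it exists because $\Delta\ge3$. By Lemma~\ref{lem:B}, after at most three steps $6$ or $7$ is good, unless $q$ is frozen and adjacent to both $p_6$ and $p_7$.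

In this exceptional case, recolor $p_6$ with its free color. By $(*_6)$ this is the color of $p_8$, so $p_7$ is now non-frozen, and $7$ is good or tight. If it is tight, Lemma~\ref{lem:A} at $7$ gives, after at most one step, that $8$ is good or $(*_7)$ holds. If $(*_7)$ holds, apply Lemma~\ref{lem:B} at $7$ with the same $q$. Its exception would require $q$ to be frozen and adjacent to $p_8$. But $q$ is adjacent to $p_6$, and $p_6$ and $p_8$ have the same color because $7$ is tight; so $q$ cannot be both frozen and adjacent to $p_8$.

Altogether, after at most $1+1+1+3=6$ further steps some $j\in\{6,7,8\}$ is good.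

\medskip\noindent\textbf{Activating $\Sigma_0$.} Let $P_0\subseteq N(p_j)$ be a pair of equally colored vertices other than $\{p_{j-1},p_{j+1}\}$. It misses $p_{j+1}$ or $p_{j-1}$.

Suppose $p_{j+1}\notin P_0$. Then $P_0$ avoids $p_j,\dots,p_{14}$, and $y'\notin P_0$ because $\operatorname{dist}(p_j,p_{11})\ge3$. Apply Lemma~\ref{lem:act} with $F=P_0$, $\tau=p_j$, the gadget $g'$, and $X$ consisting of the color of $P_0$. The path $p_j\dots p_{i'}$ has length at most $13-6=7$, so we can take $\lambda=7$. This activates $g'$.

Suppose $p_{j-1}\notin P_0$. Then $P_0$ avoids $p_0,\dots,p_j$, and $y_0\notin P_0$ because $\operatorname{dist}(p_3,p_j)\ge3$. The path from $p_j$ back to $p_{i_0}$ has length at most $8-1=7$, so Lemma~\ref{lem:act} with $F=P_0$, $\tau=p_j$, $\lambda=7$ and the same $X$ activates $g_0$. Now apply Lemma~\ref{lem:act} again with $F=P(g_0)=\{p_{i_0-1},y_0\}$, $\tau=p_{i_0}$, the gadget $g'$, and $X$ consisting of the color of $P(g_0)$. The path $p_{i_0}\dots p_{14}$ avoids $F$, we have $y'\notin F$ since $y'$ is off the path and $\operatorname{dist}(p_3,p_{11})=8$, and the distance from $p_{i_0}$ to $p_{i'}$ along the path is at most $12$. So with $\lambda=12$ this activates $g'$.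

Thus (S2) holds with $\Lambda\le n+6+\phi(7)+\phi(12)=n+3410\le191n$, because $n\ge18$. Proposition~\ref{prop:stations} gives $382n+7718n=8100n$ steps, which proves case (b).

\section{Stations for large degree: case (c)}\label{sec:large}

Let $G$ be $\Delta$-regular with $\Delta\ge24$. Every coloring of $K_{\Delta+1}$ is frozen, so we may assume $G\neq K_{\Delta+1}$; as $G$ is connected, it contains no $K_{\Delta+1}$. The diameter may now be small, and we look for gadgets inside neighborhoods. Either the neighborhood of a vertex has several disjoint non-adjacent pairs, or it is nearly a clique. In the second case the edges leaving a dense cluster provide gadgets.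

As before, a vertex is non-frozen if and only if it is the center of an active gadget, by regularity. Whenever Lemma~\ref{lem:act} is used in this section, $F$ is the pair of an active gadget and $X$ consists of the color of this pair.

\subsection{Rich and poor vertices}

Call a vertex \emph{rich} if its neighborhood contains three pairwise disjoint non-adjacent pairs, and \emph{poor} otherwise. If $v$ is poor, delete from $N(v)$ the at most four vertices of a maximal family of disjoint non-adjacent pairs. What remains is a clique of size at least $\Delta-4$. So we can fix a clique $Q_v\ni v$ with exactly $\Delta-3$ vertices. Every vertex of $Q_v$ has exactly four neighbors outside $Q_v$.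

For a poor vertex $v$ with $Q=Q_v$, call $u\notin Q$ \emph{heavy} if it has at least $\Delta-7$ neighbors in $Q$. The \emph{cluster} of $v$ is
\[
K_v=Q\cup\{\text{heavy vertices}\}\subseteq B(v,2).
\]
An \emph{outer neighbor} of $K_v$ is a vertex outside $K_v$ adjacent to a vertex of $K_v$. We need three facts.

\begin{itemize}
\item[(F1)] \emph{There are at most four heavy vertices, so $|K_v|\le\Delta+1$.} If there are $h$, counting edges leaving $Q$ gives $h(\Delta-7)\le4(\Delta-3)$, while $5(\Delta-7)>4(\Delta-3)$ for $\Delta\ge24$.
\item[(F2)] \emph{The set $Q^0$ of vertices of $Q$ that are adjacent to all other vertices of $K_v$ has at least five elements.} Each heavy vertex has at most four non-neighbors in $Q$, so $|Q^0|\ge\Delta-3-16\ge5$.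
\item[(F3)] \emph{If $u\notin K_v$ is poor, then $Q_u\cap Q=\emptyset$, and $u$ has at most four neighbors in $Q$.} If $q\in Q_u\cap Q$, then $Q_u\cup Q\subseteq N[q]:=N(q)\cup\{q\}$, so $|Q_u\cap Q|\ge2(\Delta-3)-(\Delta+1)=\Delta-7$. Since $u$ is not in $Q$ and is adjacent to all of $Q_u\cap Q$, it would be heavy. The second statement follows, since $u$ has only four neighbors outside $Q_u$.
\end{itemize}

\subsection{Three types of stations}

We describe the stations and check, for each, that it can serve as $\Sigma_0$ in (S2).

\medskip\noindent\textbf{Type 1: a rich vertex $t$.} Let $P_1,P_2,P_3\subseteq N(t)$ be disjoint non-adjacent pairs. The station consists of the gadgets centered at $t$ with pairs $P_1$ and $P_2$, with core $\{t\}\cup P_1\cup P_2\subseteq B(t,1)$. The distance conditions hold with $1$ in place of $8$.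

(S2): Make $t$ non-frozen by Corollary~\ref{cor:move}; it is then the center of an active gadget with some pair $P_0$. At least one $P_k$ is disjoint from $P_0$. Activate the gadget with pair $P_k$ by Lemma~\ref{lem:act} with $F=P_0$, $\tau=t$, $\lambda=0$. If $k=3$, use Lemma~\ref{lem:act} once more with $F=P_3$ to activate the gadget with pair $P_1$. So $\Lambda\le n+2\phi(0)=n+280$.

\medskip\noindent\textbf{Type 2: all vertices of $B(v,2)$ are poor, and $|K_v|\le\Delta$.} Let $Q=Q_v$. Every $q\in Q$ has degree $\Delta>|K_v|-1$, so it is adjacent to some outer neighbor of $K_v$. That vertex lies in $B(v,2)$, so it is poor, and by (F3) it has at most four neighbors in $Q$. Since $|Q|\ge21$, we can choose successively $q_1\in Q$ with an outer neighbor $u_1\sim q_1$, then $q_2\in Q\setminus N(u_1)$ with an outer neighbor $u_2\sim q_2$, then $q_3\in Q\setminus(N(u_1)\cup N(u_2))$ with an outer neighbor $u_3\sim q_3$. The $q_k$ are distinct, and so are the $u_k$, since $q_k\not\sim u_l$ for $l<k$. Next choose distinct $w_1,w_2,w_3\in Q\setminus\{q_1,q_2,q_3\}$ with $w_k\not\sim u_k$; at each choice at most $3+4+2=9$ vertices of $Q$ are excluded.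

The gadgets $h_k=(q_k;u_k,w_k)$ have pairwise disjoint vertex triples. The station consists of $h_1$ and $h_2$, with core their six vertices, contained in $B(v,2)$. After removal of $P(h_1)$ the core is $\{q_1,q_2,w_2,u_2\}$ with $q_1\sim q_2$, $q_1\sim w_2$, $q_2\sim u_2$. The same holds with $1$ and $2$ exchanged. So the distance conditions hold with $2$.

(S2): Make $q_1$ non-frozen, and let $P_0$ be the pair of an active gadget centered at $q_1$. It is disjoint from one of the three triples, say the $k$th. Activate $h_k$ with $F=P_0$, $\tau=q_1$, $\lambda=1$; here $q_k$ is equal or adjacent to $q_1$. If $k=3$, then activate $h_1$ with $F=P(h_3)$, $\tau=q_3$, $\lambda=1$. So $\Lambda\le n+2\phi(1)=n+444$.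

\medskip\noindent\textbf{Type 3: $v$ is poor, $|K_v|=\Delta+1$, and $K=K_v$ has two distinct outer neighbors $x^*\ne y^*$.} Say $x^*\sim x\in K$ and $y^*\sim y\in K$; possibly $x=y$. Every vertex of $Q^0$ is adjacent to the $\Delta$ other vertices of $K$, so its neighborhood is $K$ minus itself. In particular $x,y\notin Q^0$. By (F2) we can take distinct $w_1,w_2,w,s\in Q^0$.

The station consists of $g=(x;x^*,w_1)$ and $g'=(y;y^*,w_2)$, with core $\{x,x^*,w_1,y,y^*,w_2\}\subseteq B(v,3)$. These are gadgets, since $w_1\sim x$, $w_2\sim y$, and $w_1,w_2$ have no neighbors outside $K$. The pairs are disjoint and do not contain $x$ or $y$. The walk $x,w_2,y,y^*$ avoids $P(g)$ and covers the core minus $P(g)$; the walk $y,w_1,x,x^*$ does the same for $g'$. So the distance conditions hold with $3$.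

(S2): Make $s$ non-frozen. It has two neighbors $x_0,y_0$ of the same color; they are non-adjacent and lie in $N(s)\subseteq K$. Put $P_0=\{x_0,y_0\}$. Vertices of $Q^0$ are adjacent to all other vertices of $K$, so $P_0\cap Q^0=\emptyset$. Unlike in Types 1 and 2, the pair $P_0$ may meet every gadget at hand (for instance if $P_0=\{x,y\}$), so we first make another gadget active. The vertex $x_0$ has at most $\Delta-1$ neighbors in $K$, hence a neighbor $x_0^*\notin K$. The color $c$ of $x_0^*$ differs from the color of $P_0$. Let $W=K\setminus P_0$, and consider the partial coloring that equals the current coloring off $W$ and has color $c$ on $w$. It is proper, because the neighbors of $w$ outside $W$ are $x_0$ and $y_0$ only. Extend it to a coloring. The vertex $s\in W$ is secured by $P_0$, and all other vertices of $W$ are adjacent to $s$. So Lemma~\ref{lem:fixed} with $T=\{s\}$, $d=1$ reaches the extended coloring in at most $f(1)n=19n$ steps. Now $x_0^*$ and $w$ both have color $c$, and they are non-adjacent neighbors of $x_0$, so $(x_0;x_0^*,w)$ is an active gadget.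

At least one of $x^*,y^*$ differs from $x_0^*$. If $x^*\neq x_0^*$, put $F=\{x_0^*,w\}$ and $\tau=x_0$. Then $x,x^*,w_1\notin F$, and $\operatorname{dist}_{G-F}(x_0,x)\le2$ via $w_1$. So Lemma~\ref{lem:act} with $\lambda=2$ activates $g$. If $y^*\neq x_0^*$, the same argument with $y,y^*,w_2$ activates $g'$. So $\Lambda\le 20n+\phi(2)=20n+322$.

\medskip In all three types $\Lambda\le38n$, since $n\ge25$.

\subsection{Every vertex is near a station}

We verify (S1). Let $v\in V(G)$. If $B(v,5)$ contains a rich vertex, there is a station of Type 1 with core in $B(v,6)$. So assume that all vertices of $B(v,5)$ are poor. If $|K_v|\le\Delta$, Type 2 applies at $v$. Otherwise $|K_v|=\Delta+1$ by (F1). As $G$ contains no complete subgraph $K_{\Delta+1}$, there are non-adjacent $x,y\in K_v$. Each of them has at most $\Delta-1$ neighbors in $K_v$, hence a neighbor outside. If $K_v$ has two distinct outer neighbors, Type 3 applies at $v$.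

In the remaining case $K_v$ has exactly one outer neighbor $z$. Then $z\in B(v,3)$, $z\sim x$ and $z\sim y$. We move to $z$. All vertices of $B(z,2)\subseteq B(v,5)$ are poor, and $Q_z\cap Q_v=\emptyset$ by (F3). Both $x$ and $y$ have at least $\Delta-7$ neighbors in $Q_v$, as all vertices of $K_v$ do. So each has at most $7<\Delta-7$ neighbors in $Q_z$. Hence $x$ and $y$ are not in $Q_z$, whose members have $\Delta-4$ neighbors in $Q_z$, and they are not heavy for $Q_z$. So $x,y\notin K_z$, and since they are adjacent to $z\in K_z$, they are two distinct outer neighbors of $K_z$. Therefore Type 2 applies at $z$ if $|K_z|\le\Delta$, and Type 3 if $|K_z|=\Delta+1$. The core lies in $B(z,3)\subseteq B(v,6)$.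

Take any station so obtained as $\Sigma_0$. Proposition~\ref{prop:stations} gives at most $76n+7718n\le8100n$ steps, which proves case (c).

\section{End of the proof, and limits of the theorem}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Cases (a), (b), (c) are proved. If none of them applies, $G$ is regular with $3\le\Delta\le23$ and diameter at most $16$. Then $n\le1+\Delta+\dots+\Delta^{16}\le23^{17}$, so up to isomorphism there are finitely many triples $(G,\alpha,\beta)$ with $\alpha,\beta$ non-frozen colorings of such a graph $G$. By \cite{FJP}, each such pair $\alpha,\beta$ is joined by some recoloring sequence. Let $C'$ be the maximum, over these triples, of the length of a shortest sequence. Then $C=\max(8100,C')$ has the required property.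
\end{proof}

We do not determine the optimal constant, but it is larger than $1$.

\begin{proposition}\label{prop:lower}
Any constant $C$ as in Theorem~\ref{thm:main} satisfies $C\ge3/2$.
\end{proposition}

\begin{proof}
Let $G$ be $K_{\Delta+1}$ minus an edge $xy$, so $n=\Delta+1$. All its colorings are non-frozen, because $x$ is low. The other vertices $v_1,\dots,v_{\Delta-1}$ form a clique. Put $\alpha(v_i)=i$, $\alpha(x)=\Delta$, $\alpha(y)=\Delta+1$, and let $\beta$ be obtained by exchanging the colors of $v_{2i-1}$ and $v_{2i}$ for each $i\le(\Delta-1)/2$. Both vertices of such a pair must be recolored. If each were recolored exactly once, the first to move would take the current color of the other, which is adjacent to it. So each pair needs at least three steps, and at least $3\lfloor(n-2)/2\rfloor$ steps are needed in total. Let $\Delta\to\infty$.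
\end{proof}

\noindent\textbf{More colors.} For $k\ge\Delta+2$, Proposition~\ref{prop:surplus} gives the bound $2n$. This case is known from Cambie, Cames van Batenburg and Cranston \cite{CCC}. Together with Theorem~\ref{thm:main} it shows that, for connected graphs with $\Delta\ge3$, the bound $O(\Delta^{c\Delta}n)$ for non-frozen $k$-colorings can be replaced by $Cn$ for all $k\ge\Delta+1$, with an absolute constant $C$.

\medskip\noindent\textbf{The diameter.} Let $G\ne K_{\Delta+1}$ be connected with $\Delta\ge3$. \emph{The non-frozen $(\Delta+1)$-colorings form a single component of the recoloring graph, and its diameter is between $n$ and $Cn$.} Indeed, a step from a non-frozen coloring leads to a non-frozen coloring, since the step can be reversed; so by Theorem~\ref{thm:main} they form one component, if there are any, of diameter at most $Cn$. By Brooks' theorem (Brooks, 1941), $G$ has a $\Delta$-coloring. As a $(\Delta+1)$-coloring it misses a color, so no vertex is frozen. A cyclic permutation of the $\Delta+1$ colors turns it into a non-frozen coloring that differs at every vertex, so the diameter is at least $n$.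

\medskip\noindent\textbf{The hypotheses.} None can be dropped. A frozen coloring is an isolated point of the recoloring graph. For $\Delta=2$, the path with $n$ vertices, $n\ge 4$ even, has two non-frozen $3$-colorings that are at least $n^2/4$ steps apart, by Section~\ref{sec:sharp}; the end vertices are never frozen. Without connectivity, take $K_{\Delta+1}$ and an isolated vertex: two colorings that differ on the clique are both non-frozen, because the isolated vertex can move, but they are not joined, because the clique cannot.

\begin{thebibliography}{9}

\bibitem{BFHR}
Nicolas Bousquet, Laurent Feuilloley, Marc Heinrich, Mika\"el Rabie,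
\emph{Short and local transformations between ($\Delta+1$)-colorings},
arXiv:2203.08885 (2022).

\bibitem{CCC}
Cambie, Cames van Batenburg, Cranston,
\emph{Optimally reconfiguring list and correspondence colourings}.

\bibitem{FJP}
Feghali, Johnson, Paulusma,
\emph{A reconfigurations analogue of Brooks' theorem and its consequences},
J. Graph Theory 83 (2016) 340--358.

\end{thebibliography}

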